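# Areas of small $k$-discs and the rigidity of a hyperbolic ball

## 1. Two caps over a circle on the unit sphere

Take the closed unit ball in Euclidean $\mathbb R^3$, a point $p$ on its boundary sphere, and the circle $c$ of spherical radius $\varepsilon<\pi/2$ about $p$. It lies in a plane and has Euclidean radius $\rho=\sin\varepsilon$. Fix $k\in(0,1)$ and put $r=1/\sqrt k>1$. Two spherical caps of radius $r$, each smaller than a hemisphere, have boundary $c$, and they are mirror images of each other in the plane of $c$.

Both lie in the ball. At distance $t\le\rho$ from the axis, the cap on the side of $p$ has height above the plane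
$$\sqrt{r^2-t^2}-\sqrt{r^2-\rho^2}=\frac{\rho^2-t^2}{\sqrt{r^2-t^2}+\sqrt{r^2-\rho^2}},$$
which decreases in $r$, so it is at most the height of the unit sphere (the value at $r=1$). The other cap lies in the mirror image of the small segment cut off by the plane, and for $\varepsilon<\pi/2$ this mirror image is in the ball.

Each cap has shape operator $\sqrt k\,\mathrm{Id}$, with determinant $k$, with respect to the normal pointing to the center of its own sphere. For the cap on the side of $p$ this normal points into the ball, away from $p$; for the other it points back toward $p$. If we orient the caps by these normals, they induce opposite orientations on $c$. So each of the two orientations of $c$ bounds one of the caps.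

For small $\varepsilon$, the unit sphere has height about $\frac12(\varepsilon^2-t^2)$ above the plane and the caps about $\pm\frac{\sqrt k}2(\varepsilon^2-t^2)$. So, measured inward from the unit sphere, the caps lie at depth about
$$\frac{s}{2}(\varepsilon^2-t^2),\qquad s=1-\sqrt k\quad\text{or}\quad s=1+\sqrt k .$$

The two caps have the same area:
$$2\pi r\big(r-\sqrt{r^2-\rho^2}\big)=\pi\rho^2+\frac{\pi k}{4}\rho^4+O(\rho^6)=\pi\varepsilon^2+\pi\Big(\frac k4-\frac13\Big)\varepsilon^4+O(\varepsilon^6),$$
since $\sin^2\varepsilon=\varepsilon^2-\frac13\varepsilon^4+O(\varepsilon^6)$. The part of the unit sphere inside $c$ has area $2\pi(1-\cos\varepsilon)=\pi\varepsilon^2-\frac{\pi}{12}\varepsilon^4+O(\varepsilon^6)$. The difference is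
$$\text{area of cap}-\text{area of boundary piece}=-\frac{\pi}{4}(1-k)\,\varepsilon^4+O(\varepsilon^6).$$

The order $\varepsilon^2$ reflects the area of the boundary sphere. The order $\varepsilon^4$ involves $1-k$, and the $1$ is the Gauss curvature of the sphere, a quantity of second order. Now suppose that somebody changes the metric in the ball and tells us, for every oriented circle of the boundary sphere, the area of the surface of extrinsic curvature $k$ which it bounds. If these numbers are what they were before the change, is the metric what it was before?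

## 2. $k$-discs, marked areas, and two theorems

Throughout, smooth means $C^\infty$ (up to the boundary where there is one), and $B$ is a closed ball, with a fixed orientation.

**Second fundamental form.** For a surface with unit normal $\nu$ in a Riemannian $3$-manifold, the shape operator $A$ is given by $\langle AX,Y\rangle=\langle\nabla_XY,\nu\rangle$ for tangent $X,Y$; equivalently $AX=-\nabla_X\nu$. Its determinant $\kappa_{ext}$ does not change if $\nu$ is replaced by $-\nu$. On $\partial B$ we always use the inward unit normal $N$ and write $II(X,Y)=\langle\nabla_XY,N\rangle$. The boundary is *strictly convex* if $II$ is positive definite. For the ball of radius $R$ in $\mathbb H^3$ we have $II=b\,h_0|_{\partial B}$ with $b=\coth R>1$; in $\mathbb R^3$, $b=1/R$.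

**$k$-disc.** Let $k>0$ and let $g$ be a metric on $B$. A $k$-disc for $g$ is a compact, embedded, oriented disc $D\subset B$, smooth up to its boundary, such that with respect to the unit normal $\nu$ determined by the orientations of $D$ and $B$ the shape operator is positive definite and has determinant $k$ everywhere. Its boundary carries the induced orientation. We take $\nu$ such that $(\nu,e_1,e_2)$ is positive in $B$ when $(e_1,e_2)$ is positive on $D$. The caps of Section 1, oriented by the normal to the center, are $k$-discs. (With the opposite sign convention for $A$, the two orientations of each circle exchange roles, for all metrics at once, and nothing else changes.)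

**Marked boundary data.** Let $\mathcal C^+(\partial B)$ be the set of oriented round circles of the sphere $\partial B$. If for a metric $h$ every $c\in\mathcal C^+(\partial B)$ bounds a unique $k$-disc $D_c$, with $\partial D_c=c$ as oriented curves, the marked boundary data of $h$ is the map
$$\mathrm{MAS}_{h,k,\partial B}:\mathcal C^+(\partial B)\to\mathbb R^+,\qquad c\mapsto\mathrm{Area}_h(D_c).$$

**Setting of the question.** Let $B$ be a closed ball of radius $R$ in $\mathbb H^3$, with hyperbolic metric $h_0$. Fix $k\in(0,1)$ and a smooth metric $h$ on $B$ with $\mathrm{sect}_h\le-1$ for which $\partial B$ is strictly convex. Assume that for $h$ and for $h_0$ every $c\in\mathcal C^+(\partial B)$ bounds a unique $k$-disc, called $D_c$ and $D_c^0$ respectively. The question, posed as an open question in Sébastien Alvarez, "Foliated Plateau problems, geometric rigidity and equidistribution of closed $k$-surfaces", arXiv:2502.07626 (2025), is whether $\mathrm{MAS}_{h,k,\partial B}=\mathrm{MAS}_{h_0,k,\partial B}$ implies that $h$ and $h_0$ are isometric. The answer is yes.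

**Theorem A.** In this setting, $\mathrm{MAS}_{h,k,\partial B}=\mathrm{MAS}_{h_0,k,\partial B}$ if and only if there is an isometry $\psi:(B,h)\to(B,h_0)$ with $\psi|_{\partial B}=\mathrm{id}$. In particular, equal data imply that $h$ and $h_0$ are isometric.

Only circles shrinking to points are needed, and only the areas up to fourth order. Let $c_{p,\varepsilon}\subset\partial B$ be the circle of $h_0|_{\partial B}$-radius $\varepsilon$ about $p$.

**Theorem B.** Let $\kappa\le0$. Let $B$ be a closed ball of radius $R$ in the simply connected space form of curvature $\kappa$, with metric $h_0$, and let $b>0$ be the principal curvature of $\partial B$ for $h_0$ (so $\kappa+b^2>0$ is the curvature of $h_0|_{\partial B}$). Let $0<k<b^2$. Let $h$ be a smooth metric on $B$ with $\mathrm{sect}_h\le\kappa$ and $\partial B$ strictly convex. Assume that for some $\varepsilon_0>0$ existence and uniqueness of $k$-discs for $h$ and $h_0$ hold for all oriented circles of radius $<\varepsilon_0$. Assume that for every $p\in\partial B$ and each of the two orientations there is a sequence $\varepsilon_n\to0$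 along which
$$\mathrm{Area}_h(D_{c_{p,\varepsilon_n}})-\mathrm{Area}_{h_0}(D^0_{c_{p,\varepsilon_n}})=o(\varepsilon_n^4).$$
Then there is an isometry $(B,h)\to(B,h_0)$ which is the identity on $\partial B$.

**Reduction of Theorem A to Theorem B.** If $\psi$ is an isometry as in Theorem A, then at a boundary point $d\psi$ is the identity on $T\partial B$ and sends inward vectors to inward vectors, so $\psi$ preserves orientation. Hence it sends $k$-discs for $h$ to $k$-discs for $h_0$ with the same oriented boundary and the same area; by uniqueness $\psi(D_c)=D_c^0$, and the data agree. Conversely, if the data agree, we are in the case $\kappa=-1$ of Theorem B: $k<1<b^2$, and the area differences vanish. So it remains to prove Theorem B.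

We write $\mathrm{sn}(t)=\sinh(\sqrt{-\kappa}\,t)/\sqrt{-\kappa}$ if $\kappa<0$ and $\mathrm{sn}(t)=t$ if $\kappa=0$. Then $b=\mathrm{sn}'(R)/\mathrm{sn}(R)$, and since $(\mathrm{sn}')^2+\kappa\,\mathrm{sn}^2=1$,
$$\kappa+b^2=\frac1{\mathrm{sn}(R)^2},\qquad \mathrm{Area}_{h_0}(\partial B)=4\pi\,\mathrm{sn}(R)^2=\frac{4\pi}{\kappa+b^2}.\tag{1}$$

## 3. Small $k$-discs as graphs over the boundary

The aim is to find the discs bounded by small circles explicitly enough to compute their areas through order $\varepsilon^4$. In this section and the next, $h$ is any smooth metric on $B$ with $\partial B$ strictly convex; $h=h_0$ is allowed.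

**Coordinates.** Fix $p\in\partial B$. Let $y=(y_1,y_2)$ be normal coordinates of $h_0|_{\partial B}$ at $p$, so that $c_{p,\varepsilon}=\{|y|=\varepsilon\}$, and let $z\ge0$ be the $h$-distance to $\partial B$. Near $p$,
$$h=dz^2+\gamma_z(y),\qquad \tfrac12\partial_z\gamma_z|_{z=0}=-II,$$
the second equality because $\frac12\partial_z\gamma_z(X,Y)=\mathrm{Hess}\,z(X,Y)=\langle\nabla_XN,Y\rangle$ with $N=\partial_z$. Extend $\gamma_z$ smoothly to small $z<0$. Let $G$ and $L$ be the matrices of $h|_{\partial B}$ and $II$ at $p$ in the coordinates $y$. For $h=h_0$ we have $G=I$ and $L=bI$.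

**Blow-up heuristics.** In Section 1 the depth was of order $\varepsilon^2$ over a disc of size $\varepsilon$. So put $y=\varepsilon x$ and $z=\varepsilon^2w(x)$. To leading order the second fundamental form should be $L+D^2w$ and the metric $G$, so the equation should become $\det(L+D^2w)=k\det G$ on the unit disc $\mathbb D$ with $w=0$ on $\partial\mathbb D$. The function $w_0=\frac s2(1-|x|^2)$ has $D^2w_0=-sI$ and solves this when
$$\det(L-sI)=k\det G.\tag{2}$$
If $\lambda_1\le\lambda_2$ are the eigenvalues of the symmetric matrix $L$, then (2) reads $(s-\lambda_1)(s-\lambda_2)=k\det G>0$, so it has two roots $s_-<\lambda_1\le\lambda_2<s_+$, with $L-s_-I>0$ and $L-s_+I<0$. Since $\lambda_2>0$, we have $s_+>0$. Since $s_-s_+=\det L-k\det G$,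
$$s_->0\iff\kappa_{ext}(\partial B)(p)=\frac{\det L}{\det G}>k.\tag{3}$$
For $h_0$, $(b-s)^2=k$ gives $s_\pm=b\pm\sqrt k$, both positive because $k<b^2$. This matches Section 1.

**Lemma 1.** Let $s\in\{s_-,s_+\}$ with $s>0$. For small $\varepsilon>0$ there is $w_\varepsilon\in C^\infty(\overline{\mathbb D})$ with $w_\varepsilon|_{\partial\mathbb D}=0$, $w_\varepsilon>0$ in $\mathbb D$, and $w_\varepsilon\to w_0=\frac s2(1-|x|^2)$ in $C^{2,\alpha}$ with error $O(\varepsilon)$, such that
$$S^s_{p,\varepsilon}=\{z=\varepsilon^2w_\varepsilon(y/\varepsilon),\ |y|\le\varepsilon\}\subset B$$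
is, with one of its two orientations, a $k$-disc for $h$ bounded by $c_{p,\varepsilon}$. Its normal satisfies $\langle\nu,N\rangle>0$ if $s=s_-$ and $\langle\nu,N\rangle<0$ if $s=s_+$.

**Step 1: the second fundamental form of a graph.** We need the exact equation before rescaling. For $z=v(y)$ let $\varphi=z-v$, and let $\nu=\nabla\varphi/|\nabla\varphi|$ be the upward normal. For fields $X,Y$ tangent to the graph, $Y\varphi=0$ along it, so
$$\langle\nabla_XY,\nu\rangle=\frac{(\nabla_XY)\varphi}{|\nabla\varphi|}=-\frac{\mathrm{Hess}\,\varphi(X,Y)}{|\nabla\varphi|},\qquad|\nabla\varphi|=\sqrt{1+|\nabla v|_\gamma^2}.$$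
Use $X_i=\partial_i+v_i\partial_z$. As $\mathrm{Hess}\,z(\partial_z,\cdot)=0$, we get $\mathrm{Hess}\,z(X_i,X_j)=\frac12\partial_z\gamma_{ij}$. For $v$, regarded as independent of $z$,
$$\mathrm{Hess}\,v(\partial_i,\partial_j)=v_{ij}-\Gamma^l_{ij}(\gamma)v_l,\quad\mathrm{Hess}\,v(\partial_i,\partial_z)=-\tfrac12\gamma^{lm}\partial_z\gamma_{im}v_l,\quad\mathrm{Hess}\,v(\partial_z,\partial_z)=0.$$
So the second fundamental form with respect to the upward normal is
$$\frac1{\sqrt{1+|\nabla v|_\gamma^2}}\Big(-\tfrac12\partial_z\gamma_{ij}+v_{ij}-\Gamma^l_{ij}v_l-\tfrac12\gamma^{lm}(\partial_z\gamma_{im}v_lv_j+\partial_z\gamma_{jm}v_lv_i)\Big)\Big|_{z=v},$$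
and the induced metric is $\gamma_{ij}+v_iv_j$.

**Step 2: rescale and apply the implicit function theorem.** Put $y=\varepsilon x$ and $v=\varepsilon^2w(x)$, so $v_i=\varepsilon w_i$ and $v_{ij}=w_{ij}$. Both forms become smooth functions of $(\varepsilon,x,w,Dw,D^2w)$, including at $\varepsilon=0$, where they are $L+D^2w$ and $G$. Hence $\mathcal E(\varepsilon,w)=\kappa_{ext}-k$ is a smooth map from a neighborhood of $(0,w_0)$ in $\mathbb R\times C^{2,\alpha}_0(\overline{\mathbb D})$ to $C^{0,\alpha}(\overline{\mathbb D})$ (the index $0$ means zero boundary values), with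
$$\mathcal E(0,w)=\frac{\det(L+D^2w)}{\det G}-k,\qquad\mathcal E(0,w_0)=0,\qquad D_w\mathcal E(0,w_0)\eta=\frac{\mathrm{tr}\big(\mathrm{cof}(L-sI)D^2\eta\big)}{\det G}.$$
The matrix $L-sI$ is definite, so its cofactor matrix is definite, and the last operator is elliptic with constant coefficients and no zero-order term. By Schauder theory it is an isomorphism $C^{2,\alpha}_0\to C^{0,\alpha}$. The implicit function theorem gives solutions $w_\varepsilon$, $C^1$ in $\varepsilon$, so $w_\varepsilon-w_0=O(\varepsilon)$ in $C^{2,\alpha}$.

**Step 3: smoothness up to the boundary.** So far $w=w_\varepsilon$ is only $C^{2,\alpha}$. It solves an equation $F(x,w,Dw,D^2w)=0$ with $F$ smooth and, for small $\varepsilon$, elliptic at $w$. Let $w^\tau$ be $w$ composed with the rotation by angle $\tau$. It solves $F^\tau(x,w^\tau,Dw^\tau,D^2w^\tau)=0$, with $F^\tau$ smooth also in $\tau$. Subtracting, $q=(w^\tau-w)/\tau$ solves a linear equation $a^{ij}q_{ij}+\beta^iq_i+cq=f$ with $q=0$ on $\partial\mathbb D$, whose coefficients and right side (integrals of derivatives of $F^\tau$ along segments) are bounded in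 $C^{0,\alpha}$ and which is uniformly elliptic for small $\tau$. The Schauder estimate bounds $q$ in $C^{2,\alpha}$ by $f$ and $\sup|q|\le\sup|\partial_\theta w|$, uniformly in $\tau$. So $u=\partial_\theta w\in C^{2,\alpha}(\overline{\mathbb D})$.

Next, near $\partial\mathbb D$ use polar coordinates. By ellipticity $\partial F/\partial w_{rr}\ne0$, so $w_{rr}$ is locally a smooth function of $x,w,w_r,w_\theta,w_{r\theta},w_{\theta\theta}$. These are all $C^{1,\alpha}$, hence $w_{rr}\in C^{1,\alpha}$, and $w\in C^{3,\alpha}$ near the boundary. In the interior the same follows from difference quotients by translations and interior Schauder estimates.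

Now iterate. If $w\in C^{m,\alpha}$ with $m\ge3$, then $u$ solves the differentiated linear equation with data in $C^{m-2,\alpha}$ and $u=0$ on $\partial\mathbb D$, so $u\in C^{m,\alpha}$. Then $w_{rr}\in C^{m-1,\alpha}$ as before, so $w_r,w_\theta\in C^{m,\alpha}$ and $w\in C^{m+1,\alpha}$ near the boundary. The interior is treated in the same way with translations. So $w\in C^\infty(\overline{\mathbb D})$.

**Step 4: position and convexity.** We check that the graph is a $k$-disc in $B$. The function $w_0$ is positive in $\mathbb D$ with inner normal derivative $s>0$ on $\partial\mathbb D$. By $C^1$-closeness and $w_\varepsilon|_{\partial\mathbb D}=0$, also $w_\varepsilon>0$ in $\mathbb D$ for small $\varepsilon$, so the graph lies in $B$. Its second fundamental form with respect to the upward normal is close to $L-sI$: positive definite for $s_-$, so that the upward normal is right; negative definite for $s_+$, so that the downward normal is right. The determinant is $k$ for either normal. $\square$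

**Identification with $D_c$.** Uniqueness is now used. A graph over $\{|y|\le\varepsilon\}$ projects diffeomorphically to this disc in $\partial B$. For both $h$ and $h_0$ the vector $N$ points into $B$, so whether the normal of an oriented graph points up or down depends only on the induced orientation of the circle, not on the graph or the metric. Let $c^-_{p,\varepsilon}$ and $c^+_{p,\varepsilon}$ be the orientations giving the upward and the downward normal. By uniqueness and (3), for small $\varepsilon$,
$$D_{c^+_{p,\varepsilon}}=S^{s_+}_{p,\varepsilon},\qquad D_{c^-_{p,\varepsilon}}=S^{s_-}_{p,\varepsilon}\ \text{ if }\kappa_{ext}(\partial B)(p)>k.\tag{4}$$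
For $h_0$ both equalities always hold. For $h$ at a point with $\kappa_{ext}\le k$ we have no description of the disc bounded by $c^-_{p,\varepsilon}$, and we shall not need one.

## 4. The area through fourth order

We compute $\mathrm{Area}_h(S^s_{p,\varepsilon})$. Put $\mathcal H=\mathrm{tr}(G^{-1}L)$ and $g=\mathrm{tr}(G^{-1})$. With $v=\varepsilon^2w_\varepsilon(y/\varepsilon)$, the area is
$$\int_{|y|\le\varepsilon}\sqrt{\det\gamma_v}\,\sqrt{1+|\nabla v|^2_{\gamma_v}}\,dy .$$
At $y=\varepsilon x$ we have
$$\sqrt{\det\gamma_v}=\sqrt{\det\gamma_0}\,\big(1-\varepsilon^2\mathcal Hw_0+O(\varepsilon^3)\big),\qquad\sqrt{1+|\nabla v|^2}=1+\tfrac12\varepsilon^2|\nabla w_0|_G^2+O(\varepsilon^3).$$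
Here we used $\frac12\mathrm{tr}(\gamma_0^{-1}\partial_z\gamma_z|_{z=0})=-\mathcal H+O(\varepsilon)$, $w_\varepsilon=w_0+O(\varepsilon)$ in $C^1$, and $\gamma_v=G+O(\varepsilon)$. Since $dy=\varepsilon^2dx$,
$$\mathrm{Area}=\int_{|y|\le\varepsilon}dA_{h|\partial B}+\varepsilon^4\sqrt{\det G}\int_{\mathbb D}\Big(-\mathcal Hw_0+\tfrac12|\nabla w_0|_G^2\Big)dx+O(\varepsilon^5).$$
Finally $\int_{\mathbb D}w_0=\frac s2\cdot\frac\pi2=\frac{\pi s}4$ and, as $\int_{\mathbb D}x_ix_j=\frac\pi4\delta_{ij}$, $\frac12\int_{\mathbb D}|\nabla w_0|_G^2=\frac\pi8gs^2$. So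
$$\mathrm{Area}_h(S^s_{p,\varepsilon})=\int_{|y|\le\varepsilon}dA_{h|\partial B}+\frac\pi8\sqrt{\det G}\,\big(gs^2-2\mathcal Hs\big)\varepsilon^4+O(\varepsilon^5).\tag{5}$$

Let us evaluate $Q(s)=gs^2-2\mathcal Hs$ by hand in three cases with $\det G=1$.

1. *The model*, $G=I$, $L=bI$, $s=b\pm\sqrt k$: $Q=2s(s-2b)=-2(b^2-k)$ for both orientations. For $b=1$ this gives $-\frac\pi4(1-k)\varepsilon^4$, as in Section 1.
2. *Undistorted boundary metric*, $G=I$, $L$ arbitrary: $Q=2(s^2-s\,\mathrm{tr}L)=-2(\det L-k)$ by (2), again for both roots. So if $h|_{\partial B}$ equals $h_0|_{\partial B}$ at $p$, either orientation shows $\kappa_{ext}$ at $p$ and nothing else about $L$.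
3. *Distorted boundary metric*, $G=\mathrm{diag}(a,1/a)$ and $L=bI$: $\mathcal H=bg$, $s=b\pm\sqrt k$, and $Q=gs(s-2b)=-g(b^2-k)$. As $g=a+1/a>2$ for $a\ne1$, this is less than the model value.

## 5. What order $\varepsilon^2$ gives, and why one orientation is not enough

**The area form.** We now return to Theorem B and compare lowest-order terms. The first term of (5) is $\pi\sqrt{\det G}\,\varepsilon^2+O(\varepsilon^3)$. By (4), for the orientation $c^+_{p,\varepsilon}$ the expansion (5) describes the data of both metrics, so the hypothesis along $\varepsilon_n\to0$ gives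
$$\det G=1\ \text{ at every }p\in\partial B,\qquad\text{i.e.}\quad dA_{h|\partial B}=dA_{h_0|\partial B}.\tag{6}$$
So the first terms of (5) for $h$ and $h_0$ are equal for every $\varepsilon$, and $\kappa_{ext}(\partial B)(p)=\det L$.

**Order $\varepsilon^2$ does not suffice, at the level of the discs of Lemma 1.** Let $\kappa=-1$ and $k<1$. In polar coordinates about the center of $B$, let $\Omega'$ be the domain in $\mathbb H^3$ bounded by the radial graph $r=R+tf+c(t)$. Here $f$ is a nonzero spherical harmonic of degree $2$, $t\ne0$ is small, and the small constant $c(t)$ is chosen so that $\mathrm{Area}(\partial\Omega')=\mathrm{Area}(\partial B)$; this is possible as the area increases with the constant. The domain $\Omega'$ is invariant under the geodesic symmetry at the center, so if it were a ball it would be centered there and $r$ would be constant, which it is not. Take a radial diffeomorphism $B\to\Omega'$. By Moser's theorem there is an isotopy of $\partial B$ carrying the pulled-back boundary area form to $dA_{h_0|\partial B}$; extend it to $B$ by cutting off its generating vector field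 in a collar. The result is a diffeomorphism $\Psi:B\to\Omega'$ that preserves the boundary area forms. Put $h=\Psi^*h_{\mathbb H^3}$. Then $\mathrm{sect}_h=-1$, and for small $t$ the boundary is strictly convex with $\kappa_{ext}$ near $b^2>k$. By (5), the areas of the discs of Lemma 1 for $h$ and $h_0$ agree up to $O(\varepsilon^4)$. But $(B,h)$ is isometric to $\Omega'$, and not to $(B,h_0)$: an isometry would make $\partial\Omega'$ umbilic with principal curvature $b$, hence a geodesic sphere with $\Omega'$ the ball it bounds (the argument is in Section 9). Uniqueness of $k$-discs for this $h$ is not claimed.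

**One orientation at order $\varepsilon^4$.** A natural plan is to use $c^+$ alone, which is available at every point, to show $\kappa_{ext}\le b^2$, and then to apply Gauss–Bonnet. For $s=s_+$ the fourth-order terms give the single equation
$$gs^2-2\mathcal Hs+2(b^2-k)=0.\tag{7}$$
In cases 2 and 3 above, (7) does force $\kappa_{ext}=b^2$ (in case 3 by forcing $a=1$). In general it does not give the bound. Take
$$k=\tfrac14,\quad b^2=\tfrac{41}8,\quad G=\mathrm{diag}(2,\tfrac12),\quad L=\mathrm{diag}(\tfrac{11}4,2).$$
Then $s_+=3$, as $(3-\frac{11}4)(3-2)=\frac14=k$; also $g=\frac52$ and $\mathcal H=\frac{11}8+4=\frac{43}8$. Equation (7) holds: $\frac{45}2-\frac{129}4+\frac{39}4=0$. But $\kappa_{ext}=\det L=\frac{11}2>\frac{41}8=b^2$. So the equation from $c^+$ at a point is compatible with $\kappa_{ext}>b^2$, and the plan breaks exactly there. Now look at the other root, $s_-=\mathrm{tr}L-3=\frac74$: the left side of (7) is $\frac{245}{32}-\frac{602}{32}+\frac{312}{32}=-\frac{45}{32}\ne0$. The second orientation excludes these values.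

## 6. Two proportional quadratics and Gauss–Bonnet

**Step 1: both orientations where $\kappa_{ext}>k$.** The aim is $\kappa_{ext}\le b^2$. Let $\kappa_{ext}(p)>k$. By (4), (5) and (6), the hypothesis along the two sequences, compared at order $\varepsilon_n^4$, says that $s_-$ and $s_+$ both satisfy (7). By (2) and $\det G=1$ they are also the two distinct roots of
$$s^2-(\mathrm{tr}L)s+\kappa_{ext}-k=0.$$
Two quadratics with the same two distinct roots are proportional. Comparing leading and constant coefficients, $g(\kappa_{ext}-k)=2(b^2-k)$, i.e.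
$$\kappa_{ext}=k+\frac2g(b^2-k).\tag{8}$$
The unknown trace terms $\mathcal H$ and $\mathrm{tr}L$ have disappeared. As $\det G^{-1}=1$, the arithmetic–geometric mean inequality gives $g\ge2$, with equality iff $G=I$. As $k<b^2$, (8) gives $\kappa_{ext}\le b^2$, with equality iff $G=I$.

**Step 2: the remaining points.** Where $\kappa_{ext}\le k$, trivially $\kappa_{ext}\le k<b^2$. So $\kappa_{ext}\le b^2$ on all of $\partial B$.

**Step 3: from the inequality to equality.** By the Gauss equation, the curvature of $h|_{\partial B}$ is $\mathrm{sect}_h(T\partial B)+\kappa_{ext}\le\kappa+b^2$. By Gauss–Bonnet, (6) and (1),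
$$4\pi\le(\kappa+b^2)\,\mathrm{Area}_h(\partial B)=(\kappa+b^2)\,\mathrm{Area}_{h_0}(\partial B)=4\pi.$$
So equality holds throughout. The integrand is continuous, hence equality holds at every point, in both inequalities $\mathrm{sect}_h(T\partial B)\le\kappa$ and $\kappa_{ext}\le b^2$. As $b^2>k$, (8) now holds everywhere and forces $G=I$. Thus on all of $\partial B$
$$\mathrm{sect}_h(T\partial B)=\kappa,\qquad\kappa_{ext}=b^2,\qquad h|_{T\partial B}=h_0|_{T\partial B}.\tag{9}$$

The data are used no further. What remains is to pass from (9) to the interior.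

## 7. A function with $\mathrm{Hess}\,\phi\ge h$ on the ball

The next section integrates against a function whose Hessian is bounded below by the metric. In a ball with $\mathrm{sect}_h\le0$ the candidate is half the squared distance from a point, provided that geodesics from this point reach every point of $B$ exactly once without leaving $B$. Strict convexity of the boundary provides this.

**Lemma 2.** Let $\mathrm{sect}_h\le0$ and $\partial B$ be strictly convex. For $p\in\mathrm{int}\,B$ let $\Omega=\{v\in T_pB:\exp_p(sv)\in B\ \forall s\in[0,1]\}$. Then $\exp_p:\Omega\to B$ is a diffeomorphism of manifolds with boundary, and $\phi=\frac12|\exp_p^{-1}|^2$ satisfies $\mathrm{Hess}_h\phi\ge h$.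

Extend $h$ smoothly to an open manifold containing $B$, let $z$ be the signed distance to $\partial B$ near $\partial B$, positive inside, and write $\gamma_v(s)=\exp_p(sv)$.

**Step 1: tangencies.** If a geodesic $\gamma$, not constant, is tangent to $\partial B$ at $\gamma(s_0)$, then $(z\circ\gamma)'(s_0)=0$ and $(z\circ\gamma)''(s_0)=\mathrm{Hess}\,z(\gamma',\gamma')=-II(\gamma',\gamma')<0$, so $z\circ\gamma<0$ for $s\ne s_0$ near $s_0$. Thus a geodesic tangent to $\partial B$ is outside $B$ just before and just after.

**Step 2: Jacobi fields grow.** This step gives all the comparison we need. Let $v\in\Omega$, $\xi\in T_pB$, $\xi\ne0$, and let $J(s)=d(\exp_p)_{sv}(s\xi)$ be the Jacobi field along $\gamma_v$ with $J(0)=0$, $J'(0)=\xi$. Where $J\ne0$,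
$$|J|''=\frac{|J|^2|J'|^2-\langle J,J'\rangle^2}{|J|^3}-\frac{\langle R(J,\gamma_v')\gamma_v',J\rangle}{|J|}\ge0,$$
since $\gamma_v$ lies in $B$, where $\mathrm{sect}_h\le0$. So $|J|$ is convex, with initial slope $|\xi|$, as long as it does not vanish; hence $|J(s)|\ge s|\xi|$ and it never vanishes on $(0,1]$. So
$$|d(\exp_p)_v\xi|\ge|\xi|,\qquad|J|'(1)\ge|J(1)|,\tag{10}$$
the second because $|J|$ is convex on $[0,1]$ and vanishes at $0$. In particular $d(\exp_p)_v$ is invertible for $v\in\Omega$.

**Step 3: $\exp_p:\Omega\to B$ is a local diffeomorphism of manifolds with boundary.** Let $v\in\Omega$. For $0\le s<1$ we have $\gamma_v(s)\in\mathrm{int}\,B$: otherwise $z\circ\gamma_v$ would have an interior minimum $0$, that is, a tangency, and $\gamma_v$ would leave $B$ by Step 1. If $\gamma_v(1)\in\partial B$, then again by Step 1 the crossing is not tangential, so $(z\circ\gamma_v)'(1)<0$. Now let $v'$ be near $v$. If $\gamma_v(1)\in\mathrm{int}\,B$, then $v'\in\Omega$. If $\gamma_v(1)\in\partial B$, choose $\delta>0$ with $(z\circ\gamma_{v'})'<0$ on $[1-\delta,1]$ for all $v'$ near $v$; on $[0,1-\delta]$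 the geodesic $\gamma_{v'}$ stays in the interior by compactness, so $v'\in\Omega\iff z(\exp_pv')\ge0$. As $d(\exp_p)_v$ is invertible, $\exp_p$ maps a neighborhood of $v$ in $\Omega$ diffeomorphically onto a neighborhood of $\exp_p(v)$ in $B$.

**Step 4: lifting paths.** We show that every piecewise $C^1$ path $\beta:[0,1]\to B$ lifts to $\Omega$ from any given point over $\beta(0)$. A lift exists on a maximal interval by Step 3 and is unique there. By (10) its Euclidean length is at most the length of $\beta$, so it converges in $T_pB$ at the end of the interval. The limit lies in $\Omega$: a limit of geodesics contained in the compact set $B$ is defined on $[0,1]$ and contained in $B$. So the lift extends, by Step 3 beyond the endpoint if this is not $1$, and the maximal interval is $[0,1]$.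

**Step 5: bijectivity.** *Surjective:* lift, from $0\in\Omega$, a path from $p$ to any given point. *Injective:* let $\exp_p(v)=\exp_p(v')=q$. The set $\Omega$ is star-shaped about $0$, so there is a piecewise smooth path in $\Omega$ from $v$ to $v'$, through $0$; let $\beta$ be its image, a loop at $q$. Identify $B$ diffeomorphically with a Euclidean closed ball and put $\beta_u(t)=(1-u)\beta(t)+uq$, $u\in[0,1]$. Lift each $\beta_u$ from $v$ and let $e(u)$ be the endpoint, a point over $q$.

The endpoint depends continuously on $u$. Indeed, fix $u_0$, divide $[0,1]$ into finitely many intervals $[t_{i-1},t_i]$ such that the lift of $\beta_{u_0}$ maps $[t_{i-1},t_i]$ into an open set $V_i\subset\Omega$ on which $\exp_p$ is a homeomorphism onto an open subset of $B$. For $u$ near $u_0$, $\beta_u([t_{i-1},t_i])\subset\exp_p(V_i)$. Lift by the inverses $(\exp_p|_{V_i})^{-1}$; inductively, at $t_i$ the lift so far is near that of $\beta_{u_0}$, so it lies in $V_i\cap V_{i+1}$ and the pieces fit. By uniqueness this is the lift, and it is continuous in $u$.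

The set of points over $q$ is discrete by Step 3, so $e$ is constant. But $e(0)=v'$ and $e(1)=v$, the lift of the constant path. So $v=v'$. A bijective local diffeomorphism is a diffeomorphism.

**Step 6: the Hessian.** The function $\phi$ is now smooth on $B$. For $v\in\Omega$ over an interior point and $\xi\in T_pB$, the Gauss lemma gives $d\phi(J(1))=\langle v,\xi\rangle=\langle\gamma_v'(1),J(1)\rangle$, so $\nabla\phi=\gamma_v'(1)$ at $\exp_p(v)$. Differentiating along $\tau\mapsto\exp_p(v+\tau\xi)$, where $\nabla\phi=\gamma_{v+\tau\xi}'(1)$, we get $\nabla_{J(1)}\nabla\phi=J'(1)$. Hence for $\xi\ne0$, by (10),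
$$\mathrm{Hess}\,\phi(J(1),J(1))=\langle J'(1),J(1)\rangle=|J|\,|J|'(1)\ge|J(1)|^2.$$
As $J(1)$ runs through all tangent vectors, $\mathrm{Hess}\,\phi\ge h$ in the interior, and by continuity on $B$. $\square$

## 8. A divergence-free tensor which is non-negative

Here we show $\mathrm{sect}_h\equiv\kappa$. Of (9) only $\mathrm{sect}_h(T\partial B)=\kappa$ is used.

The curvature bound can be packed into one symmetric tensor. In dimension $3$, for a unit vector $\nu$, $\mathrm{Ric}(\nu,\nu)$ is the sum of the sectional curvatures of two coordinate planes containing $\nu$, and $\frac12\mathrm{scal}$ is the sum of all three, so $(\mathrm{Ric}-\frac12\mathrm{scal}\,h)(\nu,\nu)=-\mathrm{sect}_h(\nu^\perp)$. Put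
$$E=\mathrm{Ric}_h-\tfrac12\mathrm{scal}_h\,h+\kappa h,\qquad E(\nu,\nu)=\kappa-\mathrm{sect}_h(\nu^\perp)\ge0.\tag{11}$$
So $E$ is positive semidefinite, and $E=0$ iff $\mathrm{sect}_h\equiv\kappa$. For instance, with $\kappa=0$ and the product metric of $\mathbb H^2\times\mathbb R$, $E$ has the eigenvalue $1$ in the direction of $\mathbb R$ and $0$ in the directions of $\mathbb H^2$. By the contracted Bianchi identity, $\mathrm{div}_hE=0$.

**Step 1: no flux through the boundary.** On $\partial B$, $E(N,N)=\kappa-\mathrm{sect}_h(T\partial B)=0$. For a positive semidefinite form, $|E(N,X)|^2\le E(N,N)E(X,X)$, so $E(N,\cdot)=0$ on $\partial B$.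

**Step 2: integrate against $\phi$.** With $\phi$ from Lemma 2 and $N$ inward, the divergence theorem and $\mathrm{div}\,E=0$ give
$$0=-\int_{\partial B}E(\nabla\phi,N)\,dA=\int_B\mathrm{div}\big(E(\nabla\phi,\cdot)\big)\,dV=\int_B\langle E,\mathrm{Hess}\,\phi\rangle\,dV\ge\int_B\mathrm{tr}_hE\,dV\ge0.$$
The first inequality holds because $E\ge0$ and $\mathrm{Hess}\,\phi-h\ge0$, and two positive semidefinite forms have non-negative inner product. So $\mathrm{tr}\,E\equiv0$, hence $E\equiv0$, and
$$\mathrm{sect}_h\equiv\kappa\quad\text{on }B.\tag{12}$$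

**Remark.** Sections 7 and 8 prove a statement that is independent of $k$-discs: if $h$ is a smooth metric on the closed $3$-ball with $\mathrm{sect}_h\le\kappa\le0$, $\partial B$ strictly convex, and $\mathrm{sect}_h(T\partial B)\equiv\kappa$ along $\partial B$, then $\mathrm{sect}_h\equiv\kappa$.

## 9. The boundary is umbilic and the ball is the model ball

Let $A$ be the shape operator of $\partial B$ for $h$ and $H=\mathrm{tr}A$. By (9), $A>0$, $\det A=b^2$, and $h|_{\partial B}$ has constant curvature $K=\kappa+b^2>0$. We want $A=b\,\mathrm{Id}$. All derivatives in Steps 1–3 are on the surface $\partial B$.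

**Step 1: a formula for $\Delta A$.** Since $h$ has constant curvature, the Codazzi equation says that $A$ is a *Codazzi tensor*: $(\nabla_XA)Y=(\nabla_YA)X$, i.e. $(\nabla_XA)(Y,Z)$ is symmetric in all three arguments. (On the boundary of the model ball $A=b\,\mathrm{Id}$ and $\nabla A=0$.) Let $e_1,e_2$ be an orthonormal frame and let $\nabla^2_{X,Y}$ denote the second covariant derivative, first in $Y$, then in $X$. With $R(X,Y)Z=K(\langle Y,Z\rangle X-\langle X,Z\rangle Y)$, the Codazzi symmetry, the Ricci identity and the Codazzi symmetry again give (sums over $k$)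
$$\begin{aligned}\Delta A(e_i,e_j)&=(\nabla^2_{e_k,e_k}A)(e_i,e_j)=(\nabla^2_{e_k,e_i}A)(e_k,e_j)\\&=(\nabla^2_{e_i,e_k}A)(e_k,e_j)-A(R(e_k,e_i)e_k,e_j)-A(e_k,R(e_k,e_i)e_j)\\&=\mathrm{Hess}\,H(e_i,e_j)+KA_{ij}-K(H\delta_{ij}-A_{ij}),\end{aligned}$$
because $\sum_kR(e_k,e_i)e_k=K(e_i-2e_i)=-Ke_i$ and $R(e_k,e_i)e_j=K(\delta_{ij}e_k-\delta_{kj}e_i)$. So
$$\Delta A=\mathrm{Hess}\,H+K(2A-H\,\mathrm{Id}).\tag{13}$$

**Step 2: differentiate $\det A$ twice.** In dimension $2$, $\mathrm{cof}A=H\,\mathrm{Id}-A$. It is divergence free, since $\mathrm{div}A=\nabla H$ by the Codazzi symmetry. From $\det A=\frac12(H^2-|A|^2)$ constant,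
$$0=\nabla_{e_i}\det A=\langle\mathrm{cof}A,\nabla_{e_i}A\rangle,\qquad0=\Delta\det A=\langle\mathrm{cof}A,\Delta A\rangle+|\nabla H|^2-|\nabla A|^2.\tag{14}$$
Insert (13). First, $\langle\mathrm{cof}A,\mathrm{Hess}\,H\rangle=\mathrm{div}(\mathrm{cof}A\,\nabla H)$. Next,
$$\langle H\,\mathrm{Id}-A,\,2A-H\,\mathrm{Id}\rangle=2H^2-2H^2-2|A|^2+H^2=H^2-2|A|^2=-(H^2-4\det A).$$
Finally, $|\nabla H|^2-|\nabla A|^2=\sum_i\big((\mathrm{tr}\nabla_{e_i}A)^2-|\nabla_{e_i}A|^2\big)=2\sum_i\det(\nabla_{e_i}A)$. So
$$\mathrm{div}(\mathrm{cof}A\,\nabla H)=K(H^2-4\det A)-2\sum_i\det(\nabla_{e_i}A).\tag{15}$$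

**Step 3: signs and integration.** Let $T=\nabla_{e_i}A$, a symmetric operator. By (14), $\langle\mathrm{cof}A,T\rangle=0$, and $\mathrm{cof}A>0$. In an eigenbasis of $\mathrm{cof}A$, with eigenvalues $c_1,c_2>0$, this reads $c_1T_{11}+c_2T_{22}=0$. So $T_{11}T_{22}\le0$, and $\det T=T_{11}T_{22}-T_{12}^2\le0$. Also $H^2-4\det A\ge0$, being the squared difference of the eigenvalues. So the right side of (15) is a sum of non-negative terms, and its integral over the closed surface $\partial B$ vanishes. As $K>0$, $H^2=4\det A$, so $A$ is a multiple of the identity, and from $A>0$ and $\det A=b^2$,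
$$A=b\,\mathrm{Id}.\tag{16}$$

**Step 4: develop $(B,h)$ into the space form.** Let $\mathbb M$ be the simply connected space form of curvature $\kappa$. Fix $p\in\mathrm{int}\,B$, $p_0\in\mathbb M$ and a linear isometry $\iota:T_pB\to T_{p_0}\mathbb M$, and put
$$F=\exp_{p_0}\circ\,\iota\circ\exp_p^{-1}:B\to\mathbb M.$$
It is defined and smooth up to the boundary by Lemma 2. For $v\in\Omega$, $v\ne0$, the geodesic $\gamma_v$ lies in $B$, where the curvature is $\kappa$; solving the Jacobi equation,
$$|d(\exp_p)_v\xi|^2=|\xi^T|^2+\Big(\frac{\mathrm{sn}(|v|)}{|v|}\Big)^2|\xi^\perp|^2,$$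
where $\xi^T$ and $\xi^\perp$ are the parts of $\xi$ parallel and orthogonal to $v$. The same formula holds for $\exp_{p_0}$ at $\iota v$ and $\iota\xi$. So $F$ preserves lengths of vectors. (This is Cartan's theorem.) Since $\exp_{p_0}$ is a diffeomorphism and $\exp_p^{-1}$ is injective, $F$ is injective. So $F$ is an isometry of $(B,h)$ onto a compact domain $\Omega'\subset\mathbb M$ with smooth connected boundary $F(\partial B)$, and by (16) $\partial\Omega'$ is umbilic with principal curvature $b$ with respect to the inward normal, again called $N$.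

**Step 5: $\Omega'$ is a ball of radius $R$.** Consider the map $\partial\Omega'\to\mathbb M$, $q\mapsto\exp_q(RN)$. Its differential sends $X$ to $J(R)$, where $J$ is the Jacobi field along the normal geodesic with $J(0)=X$ and $J'(0)=\nabla_XN=-bX$. So $J(t)=(\mathrm{sn}'(t)-b\,\mathrm{sn}(t))X(t)$ with $X(t)$ parallel, and $J(R)=0$ because $b=\mathrm{sn}'(R)/\mathrm{sn}(R)$. Since $\partial\Omega'$ is connected, the map is constant, with value $q_0$ say. Geodesics of $\mathbb M$ are minimizing, so $\partial\Omega'$ is contained in the sphere of radius $R$ about $q_0$; it is compact, and open in this sphere as a closed surface in a connected surface, so it is the whole sphere. Finally $F(\mathrm{int}\,B)=\Omega'\setminus\partial\Omega'$ is open in $\mathbb M$ and closed in $\mathbb M\setminus\partial\Omega'$, non-empty and bounded, so it is the open ball of radius $R$ about $q_0$.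

**Step 6: make it the identity on the boundary.** Composing $F$ with an isometry of $\mathbb M$ we get an isometry $\psi_1:(B,h)\to(B,h_0)$. By (9), $h|_{\partial B}=h_0|_{\partial B}$, so $\psi_1|_{\partial B}$ is an isometry of the round sphere $(\partial B,h_0|_{\partial B})$. Such an isometry is given by an element of $O(3)$, so it extends to an isometry $\sigma$ of $(B,h_0)$ fixing the center. Then $\psi=\sigma^{-1}\circ\psi_1$ is an isometry $(B,h)\to(B,h_0)$ with $\psi|_{\partial B}=\mathrm{id}$. This proves Theorem B and, by the reduction in Section 2, Theorem A. $\blacksquare$
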